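# Small data scattering on $\mathbb R^m\times\mathbb T^n$ at the mass-critical exponent $\alpha=4/m$

## 1. Waves on a waveguide: critical regularity, mixed norms, scattering

Throughout, $m,n\ge 1$ are integers, $d=m+n$, $\mathbb T=\mathbb R/2\pi\mathbb Z$, points are $z=(x,y)\in\mathbb R^m\times\mathbb T^n$, and frequencies are $\zeta=(\xi,k)\in\mathbb R^m\times\mathbb Z^n$. The letter $C$ denotes constants that may change from line to line and depend only on $m,n,\alpha$ and on auxiliary parameters that are named.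

**Definition 1 (waveguide, free propagator, Sobolev norm).** Functions on the waveguide $\mathbb R^m\times\mathbb T^n$ are expanded as $f(x,y)=\sum_{k\in\mathbb Z^n}f_k(x)e^{ik\cdot y}$, and $\hat f(\xi,k)$ is the Fourier transform of $f_k$ at $\xi$. With $\Delta=\Delta_{x,y}$, the propagator $e^{it\Delta}$ multiplies $\hat f(\xi,k)$ by $e^{-it(|\xi|^2+|k|^2)}$. The space $H^\sigma$ is defined by the weight $(1+|\zeta|^2)^{\sigma/2}$.

**Example 1.** If $f=\phi(x)e^{ik\cdot y}$, then $e^{it\Delta}f=e^{ik\cdot y-i|k|^2t}\,e^{it\Delta_x}\phi$. A single mode in $y$ disperses in $x$ as on $\mathbb R^m$ and not at all in $y$.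

**Definition 2 (equation and solution).** Let $\mu\in\{\pm1\}$, $\alpha>0$, $F(z)=\mu|z|^\alpha z$. The equation is $i\partial_tu+\Delta u=F(u)$, $u(0)=u_0$. A solution is a function $u\in C_tH^{s_c}$, with $s_c$ from Definition 3, satisfying the Duhamel formula
$$u(t)=e^{it\Delta}u_0-i\int_0^te^{i(t-\tau)\Delta}F(u(\tau))\,d\tau .$$
The nonlinearity is algebraic if it is a polynomial in $u,\bar u$, that is, if $\alpha\in2\mathbb N$.

**Example 2.** If $v(t,x)$ solves $i\partial_tv+\Delta_xv=F(v)$ on $\mathbb R^m$, then $u=e^{ik\cdot y-i|k|^2t}v(t,x)$ solves the equation on the waveguide, because $|u|=|v|$. For $\alpha=4/m$ the nonlinearity is quintic if $m=1$, cubic if $m=2$, and $|u|^{4/3}u$, not a polynomial, if $m=3$.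

**Definition 3 (critical regularity).** $s_c=\frac d2-\frac2\alpha$. The exponent $\alpha=\frac4m$ is called mass-critical and $\alpha>\frac4m$ mass-supercritical.

**Example 3.** On $\mathbb R^d$ the rescaling $u_\lambda(t,z)=\lambda^{2/\alpha}u(\lambda^2t,\lambda z)$ preserves the equation, and $\|\lambda^{2/\alpha}g(\lambda\cdot)\|_{\dot H^s}=\lambda^{2/\alpha+s-d/2}\|g\|_{\dot H^s}$ is independent of $\lambda$ exactly for $s=s_c$. At $\alpha=\frac4m$ we get $s_c=\frac{m+n}2-\frac m2=\frac n2$. On $\mathbb R^m$ alone the critical regularity for $\alpha=\frac4m$ is $0$, hence the name. The value $\frac n2$ is exactly where the embedding $H^\sigma(\mathbb T^n)\subset L^\infty(\mathbb T^n)$ fails.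

**Definition 4 (mixed norms).** $L^pL^c:=L^p_{t,x}(\mathbb R\times\mathbb R^m;L^c_y(\mathbb T^n))$. A time interval $J$ is indicated by $L^p(J)L^c$.

**Example 4.** For $f=\phi(x)e^{ik\cdot y}$ we have $\|e^{it\Delta}f\|_{L^pL^c}=(2\pi)^{n/c}\|e^{it\Delta_x}\phi\|_{L^p_{t,x}}$, with $(2\pi)^{n/\infty}=1$.

**Definition 5 (small data scattering).** Small data scattering in $H^{s_c}$ holds if there are $\delta>0$ and a complete metric space $\mathcal K\subset C_tH^{s_c}$, defined through auxiliary space-time norms, such that for every $u_0$ with $\|u_0\|_{H^{s_c}}\le\delta$: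

(i) there is a global solution $u\in\mathcal K$, and it is the unique solution of the Duhamel formula in $\mathcal K$;

(ii) there are $u_\pm\in H^{s_c}$ with $\|u(t)-e^{it\Delta}u_\pm\|_{H^{s_c}}\to0$ as $t\to\pm\infty$.

Uniqueness in the whole class $C_tH^{s_c}$ is not required.

**Example 5 (a small solution that does not scatter).** Let $m=1$, $\alpha=2$, $\mu=-1$. Since $W=\sqrt2\,\mathrm{sech}\,x$ satisfies $W''=W-W^3$, the function $u=e^{i\omega t}W_\omega(x)$, $W_\omega(x)=\sqrt{2\omega}\,\mathrm{sech}(\sqrt\omega x)$, solves the equation for every $\omega>0$. Its mass in $x$ is $\|W_\omega\|_{L^2_x}^2=4\sqrt\omega$, as small as we like. It is not asymptotic in $L^2$ to a free wave. To see this we use a general fact: for $h\in L^1\cap L^2(\mathbb R^m)$, regarded as a function on the waveguide, and $f\in L^2(\mathbb R^m\times\mathbb T^n)$,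
$$\langle e^{it\Delta}f,h\rangle\to0\qquad(|t|\to\infty).\tag{1}$$
Indeed only the mode $k=0$ of $f$ is seen, so the pairing is $(2\pi)^n\langle e^{it\Delta_x}f_0,h\rangle_{L^2_x}$. Approximate $f_0$ in $L^2_x$ by $g\in L^1\cap L^2$ and use $|\langle e^{it\Delta_x}g,h\rangle|\le C|t|^{-m/2}\|g\|_{L^1}\|h\|_{L^1}$. If now $\|u(t)-e^{it\Delta}u_+\|_{L^2}\to0$, then pairing with $e^{i\omega t}W_\omega$ gives $\|W_\omega\|^2_{L^2(\mathbb R\times\mathbb T^n)}\to0$ by (1), a contradiction.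

With these notions we can pose the question. The paper of Yongming Luo, "Critical scattering for the nonlinear Schrödinger equation on waveguide manifolds" (arXiv:2506.00442, 2025), establishes small data scattering for $\alpha>\frac4m$ with $s_c<1+\alpha$, for possibly non-algebraic nonlinearities. The endpoint $\alpha=\frac4m$ is not covered. At this endpoint small data scattering has been established for algebraic nonlinearities (e.g. by Hani and Pausader). The paper conjectures that its theorem "should remain valid in the mass-critical endpoint case." Is that true? The answer is yes.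

**Theorem A.** If $\alpha=\frac4m$ and $\frac n2<1+\frac4m$, then small data scattering in $H^{n/2}(\mathbb R^m\times\mathbb T^n)$ holds in the sense of Definition 5.

**Theorem B.** Let $\alpha\ge\frac4m$, and assume $s_c<1+\alpha$ or $\alpha\in2\mathbb N$. Put $a=\frac{\alpha(m+2)}2$.

1. Small data scattering in $H^{s_c}$ holds. (For $\alpha=\frac4m$, $m\in\{1,2\}$, this is for every $n\ge1$.)
2. The solution lies in $L^aL^\infty$. On any interval $I\ni0$, two Duhamel solutions in $C(I;L^2)\cap L^a_{loc}(I;L^a_xL^\infty_y)$ with the same data coincide; no smallness is needed.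
3. For every $u_+\in H^{s_c}$ of small norm there is a global solution $u$ with $\|u(t)-e^{it\Delta}u_+\|_{H^{s_c}}\to0$ as $t\to+\infty$ (likewise at $-\infty$).

**Proposition C.** Let $\mu=-1$, $0<\alpha<\frac4m$, $\sigma\ge0$. For every $\delta>0$ there is a global solution $u\in C_tH^\sigma$ with $\sup_t\|u(t)\|_{H^\sigma}\le\delta$ for which no $u_+\in L^2$ satisfies $\|u(t)-e^{it\Delta}u_+\|_{L^2}\to0$ as $t\to\infty$.

Theorem A is the case $\alpha=\frac4m$ of Theorem B(1). Its hypothesis $\frac n2<1+\frac4m$ holds for all $m$ if $n\le2$; for $m=3$ it means $n\le4$.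

From now on $\alpha\ge\frac4m$ (except in Section 11), $s:=s_c\ge\frac n2>0$, and
$$Q=2+\tfrac4m,\qquad Q'=\tfrac{2(m+2)}{m+4}\in(1,2),\qquad a=\tfrac{\alpha(m+2)}2\ge Q,\qquad \tfrac\alpha a+\tfrac1Q=\tfrac1{Q'}.\tag{2}$$
The last identity reads $\frac2{m+2}+\frac m{2(m+2)}=\frac{m+4}{2(m+2)}$. If $\alpha=\frac4m$, then $a=Q$ and $s=\frac n2$.

## 2. One Fourier mode in $y$, and why $Q=2+4/m$

Take $\alpha=\frac4m$ and $u_0=\phi(x)e^{ik\cdot y}$. By Example 2 the problem is the equation for $v$ on $\mathbb R^m$ with data $\phi$. The Strichartz estimates on $\mathbb R^m$ give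
$$\|e^{it\Delta_x}\phi\|_{L^Q_{t,x}}\le C\|\phi\|_{L^2},\qquad \Big\|\int_0^te^{i(t-\tau)\Delta_x}G\,d\tau\Big\|_{L^Q_{t,x}}\le C\|G\|_{L^{Q'}_{t,x}} ,$$
and $\||v|^{4/m}v\|_{L^{Q'}}=\|v\|_{L^Q}^{1+4/m}$, because $Q'(1+\frac4m)=Q'(Q-1)=Q$. So for small $\|\phi\|_{L^2}$ a contraction in a small ball of $L^Q_{t,x}$ produces $v$, and $v$ scatters in $L^2$ because $\int_t^\infty e^{-i\tau\Delta_x}|v|^{4/m}v\,d\tau\to0$ in $L^2$.

For several modes the same Hölder inequality reads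
$$\big\||u|^{4/m}u\big\|_{L^{Q'}L^2}\le\|u\|_{L^QL^\infty}^{4/m}\,\|u\|_{L^QL^2}.$$
The factor in $L^QL^2$ behaves as in the one-mode case. The new issue is the factor in $L^QL^\infty$: we need to control $\sup_y$ with only $\frac n2$ derivatives.

## 3. Frequency blocks, Strichartz in $x$, and its dual

**Littlewood–Paley blocks.** Let $\psi\in C_c^\infty(\mathbb R^d)$ be radial, $\psi=1$ on $|\zeta|\le1$, supported in $|\zeta|\le2$. For $N\in\{1,2,4,\dots\}$ let $P_{\le N}$ have symbol $\psi(\zeta/N)$, let $P_1=P_{\le1}$, $P_N=P_{\le N}-P_{\le N/2}$ for $N\ge2$, and $u_N=P_Nu$, $u_{\le N}=P_{\le N}u$. For $N\ge2$ the symbol of $P_N$ is supported in $\frac N2\le|\zeta|\le2N$ and vanishes on $|\zeta|\le\frac N2$. On functions viewed as $y$-periodic on $\mathbb R^d$, $P_Ng(z)=\int_{\mathbb R^d}\varphi_N(w)g(z-w)\,dw$, with $\varphi_N(w)=N^d\varphi(Nw)$ for $N\ge2$, $\varphi$ Schwartz, $\int\varphi=0$. By Minkowski's inequality and translation invariance,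 $P_N$ and $P_{\le N}$ are bounded on every $L^p_tL^b_xL^c_y$ uniformly in $N$. We use $\|f\|_{H^s}=(\sum_NN^{2s}\|P_Nf\|_{L^2}^2)^{1/2}$, equivalent to the usual norm.

**Bernstein.** If the frequencies of $g$ lie in $|\zeta|\le R$, $R\ge1$, then convolving with a suitable kernel in $y$ or in $x$ and Young's inequality give $\|g\|_{L^{c'}_y}\le CR^{n(1/c-1/c')}\|g\|_{L^c_y}$ for $c\le c'$, and $\|g\|_{L^{b'}_xL^c_y}\le CR^{m(1/b-1/b')}\|g\|_{L^b_xL^c_y}$ for $b\le b'$.

**Strichartz.** If $\frac2q+\frac mr=\frac m2$, $2<q<\infty$ ($q\ge4$ if $m=1$), then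
$$\|e^{it\Delta}f\|_{L^q_tL^r_xL^2_y}\le C\|f\|_{L^2}.\tag{3}$$
Indeed $\|e^{it\Delta}f\|_{L^2_y}=c(\sum_k|e^{it\Delta_x}f_k|^2)^{1/2}$. Since $q,r\ge2$, Minkowski moves the $\ell^2_k$ norm outside, and the scalar estimate on $\mathbb R^m$ applies to each $f_k$. The pair $q=r=Q$ is allowed.

**Dual estimate.** For every interval $J$ and $G\in L^{Q'}L^2$,
$$\Big\|\int_Je^{-i\tau\Delta}G(\tau)\,d\tau\Big\|_{L^2}\le C\|1_JG\|_{L^{Q'}L^2}.\tag{4}$$
First let $J$ be bounded. Since $H^1(\mathbb R^m)\subset L^Q(\mathbb R^m)$, applied mode by mode with Minkowski, $H^1\subset L^Q_xL^2_y$. By duality $L^{Q'}_xL^2_y\subset H^{-1}$, so the integral is a Bochner integral in $H^{-1}$. Its pairing with $\phi\in H^1$ is at most $\|1_JG\|_{L^{Q'}L^2}\|e^{i\tau\Delta}\phi\|_{L^QL^2}\le C\|1_JG\|_{L^{Q'}L^2}\|\phi\|_{L^2}$, which is (4). For unbounded $J$ the integral is the $L^2$ limit of those over $J\cap[-T,T]$, which are Cauchy by (4).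

## 4. The gap between $\ell^1$ and $\ell^2$ at regularity $n/2$

At $\alpha=\frac4m$ the goal suggested by Section 2 is
$$\|e^{it\Delta}f\|_{L^QL^\infty}\le C\|f\|_{H^{n/2}}.\tag{5}$$
The natural attempt is block by block. The following statement does it for all exponents at once.

**Proposition 1 (blocks from Strichartz and Bernstein).** Let $Q\le\tilde a<\infty$, $M\ge1$, $\operatorname{supp}\hat f\subset\{|\zeta|\le2M\}$. Then, with $C$ depending also on $\tilde a$,
$$\|e^{it\Delta}f\|_{L^{\tilde a}L^\infty}\le CM^{\frac d2-\frac{m+2}{\tilde a}}\|f\|_{L^2}.\tag{6}$$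

**Proof.** Choose $\tilde r$ with $\frac2{\tilde a}+\frac m{\tilde r}=\frac m2$. Then $2\le\tilde r\le Q\le\tilde a$, and (3) applies to $(\tilde a,\tilde r)$ (for $m=1$, $\tilde a\ge Q=6\ge 4$). Bernstein in $x$ from $L^{\tilde r}_x$ to $L^{\tilde a}_x$ costs $M^{m/\tilde r-m/\tilde a}$, and Bernstein in $y$ from $L^2_y$ to $L^\infty_y$ costs $M^{n/2}$. The total exponent is $\frac m2-\frac2{\tilde a}-\frac m{\tilde a}+\frac n2$. $\square$

For $\tilde a=Q$ the power in (6) is $M^{n/2}$, which is the right one for a single block. Summing the blocks gives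
$$\|e^{it\Delta}f\|_{L^QL^\infty}\le C\sum_MM^{n/2}\|f_M\|_{L^2}.$$
By Cauchy–Schwarz this is at most $C_\sigma\|f\|_{H^\sigma}$ for any $\sigma>\frac n2$. At $\sigma=\frac n2$ the right side is an $\ell^1$ sum and the data give only $\ell^2$. No argument at fixed time can repair this. Let $\phi\not\equiv0$ be Schwartz and
$$f=\phi(x)\sum_{k\ne0}\frac{e^{ik\cdot y}}{|k|^n\log(2+|k|)} .$$
Then $f\in H^{n/2}$, since $\sum_{k\neq 0}|k|^{-n}\log^{-2}(2+|k|)<\infty$. But $f(x,\cdot)\notin L^\infty_y$ when $\phi(x)\ne0$: the coefficients are nonnegative with infinite sum, so the Fejér means at $y=0$ are unbounded, while those of a bounded function are bounded. Thus (5) can hold only because the time integral helps.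

In the mass-supercritical case Proposition 1 offers a way out: (6) holds for exponents $a_0<a<a_1$ on both sides of $a$. Compared with the power $M^{s}$, the block is better by a power of $M$ in $L^{a_0}$ and worse by the same power in $L^{a_1}$. Section 5 shows that such a two-sided estimate removes the loss in the sum. At the endpoint $a=Q$ we would need a time exponent $p_0<Q$, say $\frac1{p_0}=\frac1Q+\eta$, with a gain, and here the approach stops for two separate reasons.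

First, globally in time there is no $L^{p_0}_tL^Q_xL^\infty_y$ estimate at all. Take $f=\phi(\epsilon x)e^{ik\cdot y}$. Then $e^{it\Delta_x}[\phi(\epsilon\cdot)](x)=(e^{i\epsilon^2t\Delta_x}\phi)(\epsilon x)$ has $L^{p_0}_tL^Q_x$ norm proportional to $\epsilon^{-2/p_0-m/Q}$, while $\|\phi(\epsilon\cdot)\|_{L^2}=\epsilon^{-m/2}\|\phi\|_{L^2}$. As $\frac m2-\frac mQ=\frac2Q$, the ratio is a multiple of $\epsilon^{2/Q-2/p_0}=\epsilon^{-2\eta}$, unbounded as $\epsilon\to0$.

Second, on a unit time interval Hölder in time gives the $L^{p_0}_t$ bound with power $M^{n/2}$, without gain, and dispersion in $x$ alone cannot give more. With $D_M(y)=\sum_{|k_i|\le M}e^{ik\cdot y}$ we have $\|D_M\|_{L^\infty}=(2M+1)^n=c\,(2M+1)^{n/2}\|D_M\|_{L^2}$. So for the propagator $e^{it\Delta_x}$ in place of $e^{it\Delta}$, the data $\phi(x)D_M(y)$ give exactly the power $(2M+1)^{n/2}$ in every $L^p_t([0,1];L^Q_xL^\infty_y)$. The gain has to come from $e^{it\Delta_y}$.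 But $e^{2\pi i\Delta_y}$ is the identity, so $e^{it\Delta_y}D_M$ refocuses completely at all times in $2\pi\mathbb Z$, and no bound that is pointwise in time can see a gain at those times.

The way past this is to work in $\ell^Q_\gamma L^{p}_t([\gamma,\gamma+1))$, $\gamma\in\mathbb Z$. This space is global with exponent $Q$, which respects the first obstruction. It has a free local exponent $p$, and on each unit interval refocusing is rare enough, on average, to produce the gain.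

## 5. Summing blocks that gain in $L^{p_0}$ and lose in $L^{p_1}$

The purpose of this section is to replace an $\ell^1$ sum over blocks by an $\ell^r$ sum. A model shows the mechanism. On $(0,1]$ let $g_M=M^{\beta/r}1_{(0,M^{-\beta}]}$, $M=2^i$, $0\le i\le J$, so that each $\|g_M\|_{L^r}=1$. For $t\in(2^{-(j+1)\beta},2^{-j\beta}]$ with $j<J$ the sum is $\sum_{i\le j}2^{i\beta/r}\le C2^{j\beta/r}\le Ct^{-1/r}$, and on $(0,2^{-J\beta}]$ it is at most $C2^{J\beta/r}$. Hence $\|\sum_Mg_M\|_{L^r}\le C(J+1)^{1/r}$, while the triangle inequality gives $J+1$. Here $\|g_M\|_{L^p}=M^{\beta(1/r-1/p)}$: the blocks gain for $p<r$ and lose for $p>r$. If instead all $g_M=1_{(0,1]}$, with no gain, the sum does have norm $J+1$.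

**Lemma 2 (interpolation).** Let $\frac1{p_0}=\frac1r+\eta$, $\frac1{p_1}=\frac1r-\eta$, $1<p_0<r<p_1<\infty$, $\nu>0$. For nonnegative measurable $g_M$, $M\in\{1,2,4,\dots\}$, on a $\sigma$-finite measure space,
$$\Big\|\sum_Mg_M\Big\|_{L^r}^r\le C\sum_M\big[(M^\nu\|g_M\|_{L^{p_0}})^r+(M^{-\nu}\|g_M\|_{L^{p_1}})^r\big],\qquad C=C(r,\eta,\nu).\tag{7}$$

**Proof.** **Step 1: a slowly varying majorant.** The level sets below are compared across neighboring scales, so we first smooth the coefficients. Let $b_M=\max(M^\nu\|g_M\|_{p_0},M^{-\nu}\|g_M\|_{p_1})$ and $b_M=0$ for dyadic $M<1$. We may assume $b\in\ell^r$, $b\ne0$. For $L\in2^{\mathbb Z}$ put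
$$c_L=\sum_Mb_M\min\{(L/M)^{\nu/2},(M/L)^{\nu/2}\}\in(0,\infty).$$
Then $c_L\ge b_L$; $\|c\|_{\ell^r}\le C\|b\|_{\ell^r}$ by Young's inequality; and $c_{L'}\le\max\{L/L',L'/L\}^{\nu/2}c_L$ by the triangle inequality for exponents.

**Step 2: split the sum at scale $L$.** With $G=\sum_Mg_M$, $G_0^L=\sum_{M>L}g_M$ and $G_1^L=\sum_{M\le L}g_M$,
$$\|G_0^L\|_{p_0}\le\sum_{M>L}M^{-\nu}c_M\le c_L\sum_{M>L}M^{-\nu}(M/L)^{\nu/2}\le CL^{-\nu}c_L,$$
$$\|G_1^L\|_{p_1}\le\sum_{M\le L}M^{\nu}c_M\le c_L\sum_{M\le L}M^{\nu}(L/M)^{\nu/2}\le CL^\nu c_L .$$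
In particular $G<\infty$ almost everywhere.

**Step 3: choose the level for each $L$.** We want a height at which both pieces contribute equally. Let $\kappa=\nu\frac{p_0+p_1}{p_1-p_0}>\nu$ and $\lambda_L=L^\kappa c_L$. By Step 1, $2^{\kappa-\nu/2}\le\lambda_{2L}/\lambda_L\le2^{\kappa+\nu/2}$, so the intervals $[2\lambda_L,2\lambda_{2L})$, $L\in2^{\mathbb Z}$, partition $(0,\infty)$. If $G\ge2\lambda_L$, then $G_0^L\ge\lambda_L$ or $G_1^L\ge\lambda_L$. By Chebyshev,
$$\int G^r\le\sum_L(2\lambda_{2L})^r|\{G\ge2\lambda_L\}|\le C\sum_L\lambda_L^r\big[\lambda_L^{-p_0}L^{-\nu p_0}c_L^{p_0}+\lambda_L^{-p_1}L^{\nu p_1}c_L^{p_1}\big].$$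

**Step 4: the powers of $L$ cancel.** From $\frac1{p_0}+\frac1{p_1}=\frac2r$ we get $r=\frac{2p_0p_1}{p_0+p_1}$, so $r-p_0=\frac{p_0(p_1-p_0)}{p_0+p_1}$ and $p_1-r=\frac{p_1(p_1-p_0)}{p_0+p_1}$. Thus $\kappa(r-p_0)=\nu p_0$ and $\kappa(p_1-r)=\nu p_1$. Both terms in the last sum equal $c_L^r$, and $\int G^r\le C\|c\|_{\ell^r}^r\le C\|b\|_{\ell^r}^r$. $\square$

## 6. Weyl sums and block estimates on unit time intervals

**Proposition 3 (mass-critical blocks).** There is $\eta=\eta(m,n)>0$ such that, with $\frac1{p_0}=\frac1Q+\eta$, $\frac1{p_1}=\frac1Q-\eta$, $2<p_0<p_1<\infty$ and $A_j=\ell^Q_\gamma L^{p_j}_t([\gamma,\gamma+1);L^Q_xL^\infty_y)$,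
$$\|e^{it\Delta}f\|_{A_0}\le CM^{\frac n2-2\eta}\|f\|_{L^2},\qquad\|e^{it\Delta}f\|_{A_1}\le CM^{\frac n2+2\eta}\|f\|_{L^2}\tag{8}$$
for all dyadic $M\ge2$ and all $f\in L^2$ with $\operatorname{supp}\hat f\subset\{|\zeta|\le2M\}$.

The powers are those dictated by scaling: $\frac d2-\frac2{p}-\frac mQ=\frac n2\mp2\eta$ for $p=p_0,p_1$.

**Proof.** **Step 1: reduce to a scalar function of time.** We set up $TT^*$ and bound the kernel. Let $\theta=1-\frac2Q=\frac2{m+2}$, so that $\frac{m\theta}2=\frac2Q$. Let $\chi\in C_c^\infty(\mathbb R)$ be even, $0\le\chi\le1$, $\chi=1$ on $[-2,2]$, supported in $[-3,3]$, and $\psi_m\in C_c^\infty(\mathbb R^m)$, $0\le\psi_m\le1$, $\psi_m=1$ on $|\xi|\le1$. Let $S_M$ be the multiplier $\prod_i\chi(k_i/M)$ in $y$, $R_M$ the multiplier $\psi_m(\xi/2M)$ in $x$, and $T(t)=e^{it\Delta}S_MR_M$. For our $f$, $T(t)f=e^{it\Delta}f$. With $\tau=t-t'$, $T(t)T(t')^*=e^{i\tau\Delta}S_M^2R_M^2$. Put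
$$k_M(\tau,y)=\frac1{2\pi}\sum_{k\in\mathbb Z}\chi(k/M)^2e^{iky-ik^2\tau},\qquad\kappa_M(\tau)=\sup_{y\in\mathbb T}|k_M(\tau,y)|.$$
The $y$-part of the kernel is $\prod_ik_M(\tau,y_i)$, bounded by $\kappa_M(\tau)^n$. The $x$-part is $O(M^m)$ trivially, and $O(|\tau|^{-m/2})$ since it is the free kernel convolved with a function of $L^1$ norm $O(1)$. So $T(t)T(t')^*$ maps $L^1_{x,y}\to L^\infty_{x,y}$ with norm at most $C\min(M^2,|\tau|^{-1})^{m/2}\kappa_M(\tau)^n$, and $L^2\to L^2$ with norm at most $1$. Interpolation gives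
$$\|T(t)T(t')^*\|_{L^{Q'}_{x,y}\to L^Q_{x,y}}\le h_M(\tau):=C\min(M^2,|\tau|^{-1})^{2/Q}\kappa_M(\tau)^{n\theta}.\tag{9}$$

**Step 2: three bounds for $\kappa_M$.** We need the size at $\tau\approx0$, Euclidean decay for short times, and an average for longer times.

(a) $\kappa_M\le CM$, by counting terms.

(b) $\kappa_M(\tau)\le C|\tau|^{-1/2}$ for $0<|\tau|\le\frac1{6M}$. By Poisson summation, with $|y|\le\pi$,
$$2\pi k_M=\sum_{l\in\mathbb Z}\int\chi(z/M)^2e^{i\Phi_l(z)}\,dz,\qquad\Phi_l(z)=z(y-2\pi l)-z^2\tau .$$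
For $l=0$ van der Corput's second derivative test with $|\Phi_0''|=2|\tau|$ gives $C|\tau|^{-1/2}$; the amplitude has bounded total variation. For $l\ne0$ and $|z|\le3M$ we have $|\Phi_l'|\ge2\pi|l|-\pi-6M|\tau|\ge\pi|l|-1\ge2|l|$ and $|\Phi_l''|=2|\tau|\le M^{-1}$, $\Phi_l'''=0$. Each integration by parts replaces the amplitude $A$ by a multiple of $(A/\Phi_l')'=A'/\Phi_l'-A\Phi_l''/\Phi_l'^2$, a gain of $C(M|l|)^{-1}$. Two of them give $CM(M|l|)^{-2}$. The sum over $l\ne0$ is at most $C/M\le C|\tau|^{-1/2}$.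

(c) $\int_J\kappa_M^2\,d\tau\le CM|J|\log^2M$ for every interval $J$ with $\frac1{6M}\le|J|\le2$. Put $a_k=\chi(k/M)^2$, expand the square, and write the first index as $l+h$:
$$(2\pi)^2|k_M(\tau,y)|^2=\sum_{|h|\le6M}e^{ihy-ih^2\tau}\sum_la_{l+h}a_le^{-2ihl\tau}.$$
For fixed $h$ the sequence $l\mapsto a_{l+h}a_l$ is bounded by $1$, supported on $O(M)$ points, and of total variation at most $2\int|(\chi^2)'|\le C$. Abel summation bounds the inner sum by $C/|1-e^{-2ih\tau}|=C/(2|\sin h\tau|)$. Since $|\sin h\tau|\ge2\|h\tau/\pi\|$, with $\|\cdot\|$ the distance to $\mathbb Z$, we get, uniformly in $y$,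
$$\kappa_M(\tau)^2\le C\sum_{|h|\le6M}\min(M,\|h\tau/\pi\|^{-1}).$$
The term $h=0$ contributes $M|J|$ to the integral over $J$. For $h\ne0$ the summand has period $\frac\pi{|h|}$, and its integral over a period is $\frac\pi{|h|}\cdot2(1+\log\frac M2)\le\frac{C\log M}{|h|}$. As $J$ is covered by at most $\frac{|J||h|}\pi+1$ periods, the contribution is at most $C\log M(|J|+\frac1{|h|})$. Summing over $h$, $\int_J\kappa_M^2\le CM|J|+C\log M(M|J|+\log M)\le CM|J|\log^2M$, because $M|J|\ge\frac16$ and $M\ge2$.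

**Step 3: the $L^{p/2}$ size of $h_M$.** This is where the gain appears. Let $p\in\{p_0,p_1\}$ and
$$e=1-\tfrac pQ,\qquad\lambda=\tfrac{n\theta p}2\ge\tfrac{2n}{m+2},\qquad\sigma=\min(2,\lambda)\ge\sigma_0:=\min\big(2,\tfrac{2n}{m+2}\big).$$
Choose $\eta$ so small that $p_0>2$, $p_1<\infty$ and $|e|\le\frac{\sigma_0}8\le\frac14$ for both $p$. Then $h_M^{p/2}=C\min(M^2,|\tau|^{-1})^{1-e}\kappa_M^\lambda$, and we claim
$$\int_{|\tau|\le2}h_M^{p/2}\,d\tau\le CM^{\lambda-2e},\qquad\int_{j-1}^{j+1}\kappa_M^\lambda\,d\tau\le CM^{\lambda-2e}\quad(j\in\mathbb Z).\tag{10}$$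
With (a) alone and $e>0$ one finds $M^\lambda\int_{|\tau|\le2}|\tau|^{-1+e}d\tau\sim M^\lambda$; the missing factor $M^{-2e}$ is the gain that Section 4 asked for.

For $|\tau|\le M^{-2}$, (a) gives the contribution $CM^{2(1-e)}M^\lambda M^{-2}=CM^{\lambda-2e}$.

For $M^{-2}\le|\tau|\le\frac1{6M}$ (if nonempty), (b) gives at most $C\int_{M^{-2}}^\infty\tau^{-1+e-\lambda/2}d\tau\le CM^{\lambda-2e}$, since $|e|\le\frac\lambda4$.

For $\frac1{6M}\le|\tau|\le2$, cover by $J=\pm[\rho,2\rho]$, $\rho=\frac{2^i}{6M}\le2$, $i\ge0$. By (a), Hölder and (c),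
$$\int_J\kappa_M^\lambda\le CM^{\lambda-\sigma}|J|^{1-\sigma/2}\Big(\int_J\kappa_M^2\Big)^{\sigma/2}\le C\rho M^{\lambda-\sigma/2}(\log M)^\sigma,$$
so $\int_J|\tau|^{-1+e}\kappa_M^\lambda\le C\rho^eM^{\lambda-\sigma/2}(\log M)^\sigma$. There are $O(\log M)$ values of $\rho$, and $\rho^e\le CM^{|e|}$. The total is at most $CM^{\lambda-\sigma/2+|e|}(\log M)^{\sigma+1}\le CM^{\lambda-2e}$, because $3|e|\le\frac38\sigma_0<\frac\sigma2$.

The second bound in (10) follows from (a), Hölder and (c) with $|J|=2$: the integral is at most $CM^{\lambda-\sigma/2}(\log M)^\sigma\le CM^{\lambda-2e}$, as $2|e|\le\frac{\sigma_0}4<\frac\sigma2$.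

**Step 4: $TT^*$ with local and global time exponents.** Let $G$ be bounded with compact support, $g(t')=\|G(t')\|_{L^{Q'}_{x,y}}$. Take $t\in[\gamma,\gamma+1)$, $t'\in[\gamma',\gamma'+1)$; then $|\tau-(\gamma-\gamma')|<1$. If $|\gamma-\gamma'|\le1$, then $|\tau|<2$, and the first part of (10) bounds $\|h_M\|_{L^{p/2}}$ on the relevant set by $C(M^{\lambda-2e})^{2/p}$. If $|\gamma-\gamma'|\ge2$, then $|\tau|\ge\frac12|\gamma-\gamma'|$, so $h_M(\tau)\le C|\gamma-\gamma'|^{-2/Q}\kappa_M(\tau)^{n\theta}$, and the second part of (10) with $j=\gamma-\gamma'$ gives the norm $C|\gamma-\gamma'|^{-2/Q}(M^{\lambda-2e})^{2/p}$. Young's inequality $L^{p'}*L^{p/2}\subset L^p$ ($p\ge2$) yields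
$$\Big\|\int T(t)T(t')^*G(t')dt'\Big\|_{L^p_t([\gamma,\gamma+1);L^Q_{x,y})}\le C(M^{\lambda-2e})^{2/p}\sum_{\gamma'}\langle\gamma-\gamma'\rangle^{-2/Q}\|g\|_{L^{p'}([\gamma',\gamma'+1))}.$$
The discrete Hardy–Littlewood–Sobolev inequality maps $\ell^{Q'}\to\ell^Q$ with kernel $\langle\cdot\rangle^{-2/Q}$, since $0<\frac2Q<1$ and $\frac1{Q'}-\frac1Q=1-\frac2Q$. Pairing with $G$ gives $\|\int T(t')^*G(t')dt'\|_{L^2}^2\le C(M^{\lambda-2e})^{2/p}\|G\|^2_{\ell^{Q'}L^{p'}_tL^{Q'}_{x,y}}$, and by duality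
$$\|Tf\|_{\ell^Q_\gamma L^p_tL^Q_{x,y}}\le CM^{(\lambda-2e)/p}\|f\|_{L^2}.$$
Here $\frac\lambda p=\frac{n\theta}2=\frac n2-\frac nQ$, and $\frac{2e}p=\frac2p-\frac2Q$ is $2\eta$ for $p_0$ and $-2\eta$ for $p_1$. Bernstein in $y$ from $L^Q_y$ to $L^\infty_y$ costs $M^{n/Q}$ and gives (8). $\square$

## 7. Cutting off the time integral

The estimates so far concern $e^{it\Delta}f$. For the full integral they transfer at once: $\|\int_{\mathbb R}e^{i(t-\tau)\Delta}G\,d\tau\|_A\le D\|\int_{\mathbb R}e^{-i\tau\Delta}G\,d\tau\|_{L^2}\le CD\|G\|_{L^{Q'}L^2}$. In Duhamel's formula the integral stops at $\tau=t$, and the next lemma shows that this costs only a constant. It is essential that $Q'<2$.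

**Lemma 4 (truncation).** Let $A$ be one of $L^p_t(\mathbb R;E)$, $2\le p<\infty$, or $\ell^Q_\gamma L^p_t([\gamma,\gamma+1);E)$, $\gamma\in\mathbb Z$, $2\le p<\infty$, with $E$ a mixed norm $L^b_xL^c_y$. Let $0<R\le\infty$ and suppose $\|e^{it\Delta}f\|_A\le D\|f\|_{L^2}$ whenever $f\in L^2$, $\operatorname{supp}\hat f\subset\{|\zeta|\le R\}$ (no condition if $R=\infty$; in that case only $E=L^Q_xL^2_y$ is used). Then, for $G\in L^{Q'}L^2$ with the same spatial frequency support,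
$$\Big\|\int_0^te^{i(t-\tau)\Delta}G(\tau)\,d\tau\Big\|_A\le CD\|G\|_{L^{Q'}L^2},\tag{11}$$
with $C$ depending only on $m$.

**Proof.** If $R<\infty$, every function below is piecewise in $t$ jointly continuous in $(t,x,y)$, so $\sup_y$ causes no measurability problem.

**Step 1: disjoint time intervals are square-summable in $A$.** For disjoint intervals $J_i$,
$$\Big\|\sum_i1_{J_i}g_i\Big\|_A\le\Big(\sum_i\|g_i\|_A^2\Big)^{1/2}.\tag{12}$$
For the first type this is $\ell^2\subset\ell^p$. For the second, use $\ell^2\subset\ell^p$ on each $[\gamma,\gamma+1)$ and then Minkowski in $\ell^Q_\gamma$, $Q\ge2$.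

**Step 2: reduce to $t\ge0$.** With $\tilde G(\sigma)=\overline{G(-\sigma)}$,
$$\overline{\int_0^{-t}e^{i(-t-\tau)\Delta}G(\tau)\,d\tau}=-\int_0^te^{i(t-\sigma)\Delta}\tilde G(\sigma)\,d\sigma .$$
The reflection $t\mapsto-t$ preserves the norm of $A$, and conjugation preserves the support condition. So we bound the integral on $t\ge0$. If $G=0$ there, nothing is to be shown; otherwise normalize $\|1_{t\ge0}G\|_{L^{Q'}L^2}=1$.

**Step 3: split time according to the mass of $G$.** Let $\Lambda(t)=\int_0^t\|G(\tau)\|^{Q'}_{L^{Q'}_xL^2_y}d\tau\in[0,1]$, continuous and nondecreasing. For $j\ge1$, $0\le i<2^j$ let $J_{j,i}=\Lambda^{-1}([i2^{-j},(i+1)2^{-j}))$, with the value interval closed on the right for $i=2^j-1$. These are intervals in $[0,\infty)$. Put $f_{j,i}=\int_{J_{j,i}}e^{-i\tau\Delta}G\,d\tau$; by (4), $\|f_{j,i}\|_{L^2}\le C2^{-j/Q'}$.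

Let $t\in J_{k,i_0}$. The sets $J_{j,i}$ with $j\le k$, $i$ even and $t\in J_{j,i+1}$ are disjoint, with union $\{\tau\ge0:\Lambda(\tau)<i_02^{-k}\}$: this is the binary expansion of $i_02^{-k}$. (For $k=2$, $i_0=3$ it says $[0,\frac34)=[0,\frac12)\cup[\frac12,\frac34)$.) Hence
$$\int_0^te^{-i\tau\Delta}G\,d\tau-\sum_{j\le k}\sum_{i\text{ even}}1_{J_{j,i+1}}(t)f_{j,i}=\int_{J_{k,i_0}\cap[0,t]}e^{-i\tau\Delta}G\,d\tau,$$
and the right side has $L^2$ norm at most $C2^{-k/Q'}$ by (4). So, uniformly in $t\ge0$ with values in $L^2$,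
$$\int_0^te^{i(t-\tau)\Delta}G\,d\tau=\sum_{j\ge1}\Big[\sum_{i\text{ even}}1_{J_{j,i+1}}(t)e^{it\Delta}f_{j,i}\Big].$$

**Step 4: sum over $j$.** By (12), the hypothesis and Step 3, the $j$-th bracket has $A$-norm at most $(2^jD^2C^22^{-2j/Q'})^{1/2}=CD\,2^{j(1/2-1/Q')}$, summable because $Q'<2$. The series thus converges in $A$ as well, and both limits agree almost everywhere. (For $R<\infty$, $L^2$ convergence of functions with frequencies in $|\zeta|\le R$ is even uniform in $(x,y)$.) This proves (11). $\square$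

## 8. The global bound in $L^aL^\infty$

We now define the space of solutions and prove the linear estimate that contains (5). Let $Y$ be the space of $G\in L^{Q'}L^2$ with $\|G\|_Y:=(\sum_NN^{2s}\|P_NG\|_{L^{Q'}L^2}^2)^{1/2}<\infty$. As $s>0$, $\|G\|_{L^{Q'}L^2}\le\sum_N\|P_NG\|_{L^{Q'}L^2}\le C\|G\|_Y$. Hence $Y$ is complete, and $G\mapsto(N^sP_NG)_N$ identifies it isometrically with a closed subspace of the reflexive space $\ell^2(L^{Q'}L^2)$. So $Y$ is reflexive. For $f\in H^s$, $G\in Y$ put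
$$S(f,G)(t)=e^{it\Delta}f-i\int_0^te^{i(t-\tau)\Delta}G(\tau)\,d\tau,\qquad Z=\{S(f,G)\},\qquad\|S(f,G)\|_Z=\|f\|_{H^s}+\|G\|_Y .$$
This is well defined, since $f=u(0)$ and $G=(i\partial_t+\Delta)u$ for $u=S(f,G)$. Let $\|u\|_X=(\sum_NN^{2s}\|u_N\|_{L^QL^2}^2)^{1/2}$. For example, $e^{it\Delta}f=S(f,0)$ has $Z$-norm $\|f\|_{H^s}$.

**Proposition 5.** For $u=S(f,G)\in Z$: $u\in C_tH^s$,
$$\|u\|_{L^\infty_tH^s}+\|u\|_X+\|u\|_{L^aL^\infty}\le C_0\|u\|_Z,\tag{13}$$
and $e^{-it\Delta}u(t)$ converges in $H^s$ as $t\to\pm\infty$. In particular $\|e^{it\Delta}f\|_{L^aL^\infty}\le C\|f\|_{H^s}$, which is (5) when $\alpha=\frac4m$.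

**Proof.** **Step 1: continuity and asymptotics in $H^s$.** By (4), $\|P_N(e^{-it\Delta}u(t)-e^{-it'\Delta}u(t'))\|_{L^2}\le C\|1_{[t',t]}P_NG\|_{L^{Q'}L^2}$ for $t'<t$. Multiply by $N^s$ and take the $\ell^2_N$ norm. Dominated convergence, with dominating sequence $N^s\|P_NG\|_{L^{Q'}L^2}$, gives continuity and the Cauchy property as $t,t'\to\pm\infty$. Comparing with time $0$ gives the $L^\infty_tH^s$ bound.

**Step 2: blocks in $L^QL^2$.** Put $c_M=\|P_Mf\|_{L^2}+\|P_MG\|_{L^{Q'}L^2}$, so $(\sum_MM^{2s}c_M^2)^{1/2}\le\|u\|_Z$. The block $u_M=S(P_Mf,P_MG)\in C_tL^2$ has frequencies in $|\zeta|\le2M$, hence is jointly continuous. By (3) and Lemma 4 with $A=L^Q_t(L^Q_xL^2_y)$, $\|u_M\|_{L^QL^2}\le Cc_M$. This is the $X$ bound.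

**Step 3: $L^aL^\infty$ for $\alpha=\frac4m$.** Here $a=Q$, $s=\frac n2$. By Bernstein $\|u_1\|_{L^QL^\infty}\le C\|u_1\|_{L^QL^2}\le Cc_1$. For $M\ge2$, Proposition 3 and Lemma 4 (in $A_0$ and $A_1$, with $R=2M$) give $\|u_M\|_{A_0}\le CM^{s-2\eta}c_M$ and $\|u_M\|_{A_1}\le CM^{s+2\eta}c_M$. Apply Lemma 2 on each $[\gamma,\gamma+1)$ to $g_M(t)=\|u_M(t)\|_{L^Q_xL^\infty_y}$ ($M\ge2$, $g_1=0$) with $r=Q$, $\nu=2\eta$, and sum over $\gamma$:
$$\Big\|\sum_{M\ge2}|u_M|\Big\|_{L^QL^\infty}^Q\le\Big\|\sum_{M\ge2}g_M\Big\|_{L^Q_t}^Q\le C\sum_{M\ge2}\big[(M^{2\eta}\|u_M\|_{A_0})^Q+(M^{-2\eta}\|u_M\|_{A_1})^Q\big]\le C\sum_M(M^sc_M)^Q\le C\|u\|_Z^Q .$$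
The last step is $\ell^2\subset\ell^Q$. This is the point where the $\ell^1$ sum of Section 4 is avoided.

**Step 4: $L^aL^\infty$ for $\alpha>\frac4m$.** Now $a>Q$. Take $\frac1{a_0}=\frac1a+\eta$, $\frac1{a_1}=\frac1a-\eta$ with $Q<a_0<a_1<\infty$. Since $\frac d2-\frac{m+2}a=s$, Proposition 1 and Lemma 4 give $\|u_M\|_{L^{a_0}L^\infty}\le CM^{s-(m+2)\eta}c_M$ and $\|u_M\|_{L^{a_1}L^\infty}\le CM^{s+(m+2)\eta}c_M$. Apply Lemma 2 on $\mathbb R_t\times\mathbb R^m_x$ to $g_M(t,x)=\|u_M(t,x,\cdot)\|_{L^\infty_y}$ with $r=a$, $\nu=(m+2)\eta$, and use $a\ge2$.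

**Step 5: the sum of the blocks is $u$.** In both cases $\sum_M\sup_y|u_M(t,x,y)|<\infty$ for almost every $(t,x)$, so $\sum_Mu_M$ converges there uniformly in $y$. Its sum is $u$ almost everywhere, because $u_{\le N}(t)\to u(t)$ in $L^2$ for every $t$. $\square$

## 9. Non-algebraic $F$: Taylor expansion inside a frequency block

**Proposition 6.** Let $u,v$ have finite $X$ and $L^aL^\infty$ norms. For (14) assume in addition $s<1+\alpha$ or $\alpha\in2\mathbb N$. Then
$$\|F(u)\|_Y\le C_1\|u\|_{L^aL^\infty}^\alpha\|u\|_X,\tag{14}$$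
$$\|F(u)-F(v)\|_{L^{Q'}L^2}\le C_2(\|u\|_{L^aL^\infty}+\|v\|_{L^aL^\infty})^\alpha\|u-v\|_{L^QL^2}.\tag{15}$$
Estimate (15) uses only that the norms on its right side are finite.

**Proof.** Estimate (15) follows from $|F(z)-F(z')|\le C(|z|+|z'|)^\alpha|z-z'|$ and Hölder with $\frac\alpha a+\frac1Q=\frac1{Q'}$. The rest proves (14). Write $\mathbf A=\|u\|_{L^aL^\infty}$ and $b_N=N^s\|u_N\|_{L^QL^2}$, so $\|b\|_{\ell^2}=\|u\|_X$.

**Step 1: remove the frequencies of $u$ above $K$.** Since $s>0$, $\sum_N\|u_N\|_{L^QL^2}<\infty$, so $u_{\le N}\to u$ in $L^QL^2$; also $\|u_{\le N}\|_{L^aL^\infty},\|u_N\|_{L^aL^\infty}\le C\mathbf A$. By (15) (with $v=0$ for the integrability of $F(u)$), in $L^{Q'}L^2$,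
$$P_KF(u)=P_KF(u_{\le K})+\sum_{N>K}P_K\big[F(u_{\le N})-F(u_{\le N/2})\big].$$
By (15) the sum has norm, multiplied by $K^s$, at most $C\mathbf A^\alpha\sum_{N>K}(K/N)^sb_N$. By Young's inequality and $s>0$ its $\ell^2_K$ norm is at most $C\mathbf A^\alpha\|b\|_{\ell^2}$. For $K=1$, $\|P_1F(u_{\le1})\|_{L^{Q'}L^2}\le C\mathbf A^\alpha b_1$. It remains to treat $P_KF(v)$ with $K\ge2$ and $v:=u_{\le K}$.

Before the real argument, consider the simplest one. Write $\delta_wv(z)=v(z-w)-v(z)$. As $\int\varphi_K=0$, $P_KF(v)(z)=\int\varphi_K(w)[F(v(z-w))-F(v(z))]dw$. The Lipschitz bound for $F$ and $\|\delta_wu_N\|_{L^QL^2}\le CN|w|\|u_N\|_{L^QL^2}$ (proved as in Step 4 below) give $K^s\|P_KF(v)\|_{L^{Q'}L^2}\le C\mathbf A^\alpha\sum_{N\le K}(N/K)^{1-s}b_N$. This suffices if $s<1$, for instance if $n=1$ and $\alpha=\frac4m$, where $s=\frac12$. It fails for $s\ge1$. So we expand to higher order and use that low frequencies of $v$ cannot produce output at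 frequency $K$ through a polynomial.

**Step 2: Taylor expansion.** Let $k=\lceil\alpha\rceil$ if $\alpha\notin2\mathbb N$, so $\alpha\le k<1+\alpha$, and $k=1+\alpha$ if $\alpha\in2\mathbb N$. As a map on $\mathbb R^2$, $F$ is homogeneous of degree $1+\alpha$ and smooth off $0$, so $F\in C^k$, $|D^jF(z)|\le C|z|^{1+\alpha-j}$ for $j\le k$ (if $\alpha\in2\mathbb N$, $F$ is a polynomial). Then
$$F(v(z-w))=\sum_{j=0}^k\tfrac1{j!}D^jF(v(z))[(\delta_wv(z))^{\otimes j}]+\rho,\qquad|\rho|\le C|\delta_wv(z)|^{1+\alpha},\tag{16}$$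
with $\rho=0$ if $\alpha\in2\mathbb N$, as the polynomial has degree $1+\alpha$. If $\alpha\notin2\mathbb N$, $D^kF$ is homogeneous of degree $\beta=1+\alpha-k\in(0,1]$, and it is $\beta$-Hölder. If $|z-z'|\ge\frac{|z|}2$, then $|D^kF(z)|+|D^kF(z')|\le C(|z|^\beta+|z'|^\beta)\le C|z-z'|^\beta$. Otherwise the segment from $z$ to $z'$ stays in $|\cdot|\ge\frac{|z|}2$, and the difference is at most $C|z|^{\beta-1}|z-z'|\le C|z-z'|^\beta$. Taylor's formula now gives (16). For $m=3$, $\alpha=\frac43$: $k=2$, $\beta=\frac13$.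

Integrate (16) against $\varphi_K(w)\,dw$. The left side becomes $P_KF(v)$, and the term $j=0$ vanishes. For almost every $t$ all functions involved are bounded in $(x,y)$ by Bernstein, so the integrals make sense.

**Step 3: the terms $1\le j\le k$.** We show that one factor $\delta_wv$ may be replaced by its part at frequencies comparable to $K$. Fix $l=l(k)$ with $2k\,2^{-l}<\frac12$. Set $v^\circ=u_{\le2^{-l}K}$ ($:=0$ if $2^{-l}K<1$) and $v^\#=v-v^\circ=\sum_{2^{-l}K<N\le K}u_N$. The spectrum of $v^\circ$ lies in $|\zeta|\le2^{1-l}K$. A product of at most $k$ factors $v^\circ,\overline{v^\circ}$ has spectrum in $|\zeta|\le2k2^{-l}K<\frac K2$, hence is annihilated by $P_K$; also $P_K1=0$. Expanding binomially, $\int\varphi_K(w)(\delta_wv^\circ)^i(\overline{\delta_wv^\circ})^{j-i}dw$ is a linear combination of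
$$(v^\circ)^{i-p}(\overline{v^\circ})^{j-i-q}\,P_K\big[(v^\circ)^p(\overline{v^\circ})^q\big]=0,\qquad p\le i,\ q\le j-i .$$
Now $D^jF(v(z))[h^{\otimes j}]=\sum_{i=0}^jc_{i,j}(v(z))h^i\bar h^{j-i}$ with $|c_{i,j}(v)|\le C|v|^{1+\alpha-j}$, and the coefficients do not depend on $w$. Hence $\int\varphi_K(w)D^jF(v(z))[(\delta_wv^\circ(z))^{\otimes j}]dw=0$. We subtract this zero, and the $j$-th term is bounded by
$$C\int|\varphi_K(w)|\,|v|^{1+\alpha-j}\,|\delta_wv^\#|\,(|\delta_wv|+|\delta_wv^\circ|)^{j-1}\,dw .$$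
By Minkowski and Hölder, with $|v|^{1+\alpha-j}\in L^{a/(1+\alpha-j)}L^\infty$, $\delta_wv^\#\in L^QL^2$ and the last factor in $L^{a/(j-1)}L^\infty$ (convention $\frac a0=\infty$), its $L^{Q'}L^2$ norm is at most $C\mathbf A^\alpha\sum_{2^{-l}K<N\le K}\|u_N\|_{L^QL^2}$. Multiplied by $K^s$ this is at most $C\mathbf A^\alpha\sum_{2^{-l}K<N\le K}b_N$, a sum of at most $l$ shifts of $b$, and its $\ell^2_K$ norm is at most $C\mathbf A^\alpha\|b\|_{\ell^2}$. If $\alpha\in2\mathbb N$ the proof is complete.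

**Step 4: the remainder, $\alpha\notin2\mathbb N$, $s<1+\alpha$.** Let $\|\cdot\|_*$ be the norm of $L^{Q'(1+\alpha)}L^{2(1+\alpha)}$, so $\||g|^{1+\alpha}\|_{L^{Q'}L^2}=\|g\|_*^{1+\alpha}$. Hölder applied to $|g|\cdot|g|^\alpha$ gives
$$\|u_N\|_*\le\|u_N\|_{L^QL^2}^{\frac1{1+\alpha}}\|u_N\|_{L^aL^\infty}^{\frac\alpha{1+\alpha}}\le C\mathbf A^{\frac\alpha{1+\alpha}}N^{-\frac s{1+\alpha}}b_N^{\frac1{1+\alpha}} .$$
Next, $\|\delta_wu_N\|_*\le CN|w|\,\|u_N\|_*$. Indeed $u_N=P_{\le2N}u_N=\Psi_N*u_N$ with $\Psi_N=N^d\Psi(N\cdot)$, $\Psi$ Schwartz, and $\|\Psi_N(\cdot-w)-\Psi_N\|_{L^1}\le|w|\|\nabla\Psi_N\|_{L^1}\le CN|w|$. The same argument works in any mixed norm. Since $\int|\varphi_K||w|^{1+\alpha}dw=CK^{-1-\alpha}$ and $\delta_wv=\sum_{N\le K}\delta_wu_N$,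
$$K^s\Big\|\int|\varphi_K||\delta_wv|^{1+\alpha}dw\Big\|_{L^{Q'}L^2}\le K^s\int|\varphi_K|\,\|\delta_wv\|_*^{1+\alpha}dw\le C\mathbf A^\alpha\Big(\sum_{N\le K}(N/K)^{1-\frac s{1+\alpha}}b_N^{\frac1{1+\alpha}}\Big)^{1+\alpha}.$$
Here $1-\frac s{1+\alpha}>0$; this is the only use of $s<1+\alpha$. Young's inequality in $\ell^{2(1+\alpha)}$ bounds the $\ell^2_K$ norm by $C\mathbf A^\alpha\|b^{1/(1+\alpha)}\|_{\ell^{2(1+\alpha)}}^{1+\alpha}=C\mathbf A^\alpha\|b\|_{\ell^2}$. $\square$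

## 10. Contraction, uniqueness, and wave operators

**Proof of Theorem B(1), hence of Theorem A.** For $\delta>0$ let
$$\mathcal K=\{u\in Z:\|u\|_Z\le2\delta\}\subset C_tH^s,\qquad d(u,v)=\|u-v\|_{L^\infty_tL^2}+\|u-v\|_{L^QL^2}.$$
The metric is weaker than the norm of $Z$ because for non-algebraic $F$ we have a Lipschitz estimate only in the form (15), without derivatives.

**Step 1: $(\mathcal K,d)$ is complete.** Note $\|u\|_{L^QL^2}\le C\|u\|_X$ because $s>0$. Let $u_j=S(f_j,G_j)\in\mathcal K$ be $d$-Cauchy, with limit $\tilde u$ in $C_tL^2\cap L^QL^2$. Along a subsequence $f_j\rightharpoonup f$ in $H^s$ and $G_j\rightharpoonup G$ in $Y$ by reflexivity, and $\|f\|_{H^s}+\|G\|_Y\le2\delta$ by weak lower semicontinuity. By (13) the linear map $S:H^s\times Y\to L^QL^2$ is bounded, hence weakly continuous. So $\tilde u=S(f,G)$ almost everywhere, and for all $t$ by continuity in $L^2$. Thus $\tilde u\in\mathcal K$.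

**Step 2: the fixed point.** Let $\|u_0\|_{H^s}\le\delta$ and $\Phi(u)=S(u_0,F(u))$; the equation $\Phi(u)=u$ is the Duhamel formula. By (13) and (14), for $u\in\mathcal K$,
$$\|\Phi(u)\|_Z=\|u_0\|_{H^s}+\|F(u)\|_Y\le\delta+C_1(2C_0\delta)^{1+\alpha}\le2\delta$$
if $\delta$ is small. By (4), by (3) with Lemma 4 ($R=\infty$, $A=L^Q_tL^Q_xL^2_y$), and by (15), for $u,v\in\mathcal K$,
$$d(\Phi(u),\Phi(v))\le C\|F(u)-F(v)\|_{L^{Q'}L^2}\le C(4C_0\delta)^\alpha d(u,v)\le\tfrac12d(u,v)$$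
for small $\delta$. So $\Phi$ has exactly one fixed point in $\mathcal K$, which is (i) of Definition 5.

**Step 3: scattering.** As $u\in Z$, Proposition 5 gives $e^{-it\Delta}u(t)\to u_\pm$ in $H^s$ as $t\to\pm\infty$. Since $e^{it\Delta}$ is an isometry of $H^s$, this is (ii). $\square$

For $\alpha=\frac4m$ the hypothesis $s_c<1+\alpha$ is $\frac n2<1+\frac4m$, so Theorem A is proved. For $m\in\{1,2\}$, $\alpha\in\{4,2\}$ is even and every $n\ge1$ is allowed.

**Proof of Theorem B(2).** The first claim is (13). Let $u,v$ be two solutions as stated. On compact $I'\subset I$, $L^\infty_y\subset L^2_y$ gives $u,v\in L^a(I'\times\mathbb R^m;L^2_y)\cap L^2(I'\times\mathbb R^m;L^2_y)\subset L^Q(I'\times\mathbb R^m;L^2_y)$, because $2<Q\le a$. In particular (15) applies on $I'$. Suppose $u(t_0)=v(t_0)$ and let $J\ni t_0$ be a short interval, relatively open in $I$, with closure compact in $I$. On $J$, $u-v=-i\int_{t_0}^te^{i(t-\tau)\Delta}(F(u)-F(v))d\tau$.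 Lemma 4, translated in time and applied to $1_J(F(u)-F(v))$, and (15) give
$$\|u-v\|_{L^Q(J)L^2}\le C(\|u\|_{L^a(J)L^\infty}+\|v\|_{L^a(J)L^\infty})^\alpha\|u-v\|_{L^Q(J)L^2}.$$
Since $a<\infty$, the prefactor is less than $1$ for $|J|$ small, and the norm on both sides is finite. So $u=v$ on $J$. The set $\{t\in I:u(t)=v(t)\}$ is open and closed in $I$ and contains $0$, hence equals $I$. $\square$

**Proof of Theorem B(3).** We prescribe the asymptotic state instead of the initial state. Put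
$$\Psi(u)=e^{it\Delta}u_++i\int_t^\infty e^{i(t-\tau)\Delta}F(u)\,d\tau=S(f_u,F(u)),\qquad f_u=u_++i\int_0^\infty e^{-i\tau\Delta}F(u)\,d\tau .$$
By (4) on each block, $\|f_u\|_{H^s}\le\|u_+\|_{H^s}+C\|F(u)\|_Y$; by (4), $\|f_u-f_v\|_{L^2}\le C\|F(u)-F(v)\|_{L^{Q'}L^2}$. With these two bounds, Step 2 of the proof of (1) applies to $\Psi$: for $\|u_+\|_{H^s}\le\delta$ and $u,v\in\mathcal K$, $\|\Psi(u)\|_Z\le\delta+(C+1)C_1(2C_0\delta)^{1+\alpha}\le2\delta$ and $d(\Psi(u),\Psi(v))\le C(4C_0\delta)^\alpha d(u,v)\le\frac12d(u,v)$ for small $\delta$. The fixed point has $u(0)=f_u$, so $u=S(u(0),F(u))$ is a global solution. Moreover $\|u(t)-e^{it\Delta}u_+\|_{H^s}\le C\|1_{[t,\infty)}F(u)\|_Y\to0$ as $t\to\infty$ by dominated convergence in the sum over blocks. The case $-\infty$ is the same. $\square$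

## 11. Solitons below the exponent $4/m$

**Proof of Proposition C.** The proof generalizes Example 5: a standing wave, rescaled to be small.

**Step 1: the profile.** Let $W>0$ be a radial, exponentially decaying $C^2$ solution of $\Delta W-W+W^{1+\alpha}=0$ on $\mathbb R^m$. It exists for $0<\alpha<\frac4{(m-2)_+}$, in particular for $\alpha<\frac4m$: it is explicit for $m=1$, and we quote Berestycki–Gallouët–Kavian (1983) for $m=2$ and Berestycki–Lions (1983) for $m\ge3$.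

**Step 2: $W\in H^\sigma$ for every $\sigma\ge0$.** The power $W^{1+\alpha}$ is not smooth at $0$, so we work relative to the size of $W$. The function $W$ solves $\Delta W=(1-W^\alpha)W$ with bounded potential. By Harnack's inequality $w=W/W(x_0)\in[C^{-1},C]$ on $B(x_0,1)$, with $C$ independent of $x_0$. Moreover $\Delta w=(1-W(x_0)^\alpha w^\alpha)w$, whose right side is a smooth function of $w\in[C^{-1},C]$ with bounds uniform in $x_0$. Interior elliptic bootstrapping gives $|\partial^\beta W(x_0)|\le C_\beta W(x_0)$. So all derivatives of $W$ decay exponentially.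

**Step 3: small standing waves.** Set $W_\omega=\omega^{1/\alpha}W(\sqrt\omega\,x)$. Then $\Delta W_\omega=\omega W_\omega-W_\omega^{1+\alpha}$, so $u=e^{i\omega t}W_\omega(x)$ solves the equation with $\mu=-1$, and the Duhamel formula. Further, for $\sigma'\in\{0,\sigma\}$,
$$\|W_\omega\|_{\dot H^{\sigma'}(\mathbb R^m)}^2=\omega^{\frac2\alpha-\frac m2+\sigma'}\|W\|_{\dot H^{\sigma'}}^2\to0\qquad(\omega\to0),$$
because $\frac2\alpha>\frac m2$; this is where $\alpha<\frac4m$ enters. As $u$ does not depend on $y$, $\sup_t\|u(t)\|_{H^\sigma}\le\delta$ for small $\omega$.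

**Step 4: no asymptotic state.** Suppose $\|u(t)-e^{it\Delta}u_+\|_{L^2}\to0$ as $t\to\infty$ with $u_+\in L^2$. For all $t$, $\langle u(t),e^{i\omega t}W_\omega\rangle=\|W_\omega\|_{L^2(\mathbb R^m\times\mathbb T^n)}^2>0$. On the other hand $\langle e^{it\Delta}u_+,e^{i\omega t}W_\omega\rangle\to0$ by (1) with $h=W_\omega\in L^1\cap L^2$, the factor $e^{i\omega t}$ having modulus $1$. The difference of the two pairings tends to $0$ by assumption, a contradiction. $\square$
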